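\title{The proper bend number of a string graph exceeds its bend number by at most two}

\begin{abstract}
The bend number of a string graph $G$ is the least $k$ such that $G$ is the intersection graph of axis-parallel paths in the plane with at most $k$ bends each. The proper bend number is defined in the same way, except that paths may meet only by crossing. We show that the proper bend number exceeds the bend number by at most $2$, and by at most $1$ when the bend number is $0$. For every $k\ge 1$ we construct a graph with bend number $k$ and proper bend number $k+2$. Hence the proper bend number is at most $3\max(\operatorname{bend}(G),1)$, and the additive constant $2$ and the multiplicative constant $3$ are both best possible. This answers a question of Chakraborty, Das, Mukherjee and Sahoo.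
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite. A \emph{path} is a simple, piecewise linear curve in the plane made up of alternating horizontal and vertical line segments. Segments have positive length and consecutive segments are perpendicular. A point where two consecutive segments meet is a \emph{bend}, so the number of bends is the number of segments minus one. Since a path is simple, non-consecutive segments of it are disjoint and consecutive ones share exactly their common bend; in particular, a point of a path that is not a bend lies on exactly one of its segments. (Allowing segments of length zero would change nothing: they can be removed, and a one-point path can be replaced by a very short segment through the point, without changing any intersection or adding a bend.)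

A \emph{$k$-bend path} is a path with at most $k+1$ segments. A \emph{$B_k$-VPG representation} of a graph $G$ is a collection of $k$-bend paths, one for each vertex of $G$, such that two paths intersect if and only if their vertices are adjacent. A \emph{string graph} is the intersection graph of a collection of simple curves in the plane. It is known that every string graph has a $B_k$-VPG representation for some $k$, and the least such $k$ is the \emph{bend number} $\operatorname{bend}(G)$.

Two paths of a representation may meet in degenerate ways: they may run along each other, touch at a bend, or one may end on the other. A representation is \emph{proper} if none of this happens, that is, if every common point of two paths lies in the interior of a horizontal segment of one and in the interior of a vertical segment of the other. Such a point is neither a bend nor an endpoint of either path, and the two paths share no segment of positive length. The \emph{proper bend number} $\operatorname{bend}_p(G)$ is the least $k$ such that $G$ has a proper $B_k$-VPG representation. Every proper representation is a representation, so $\operatorname{bend}(G)\le\operatorname{bend}_p(G)$. The difference of the two numbers measures how many bends can be saved by degenerate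 contacts. Chakraborty, Das, Mukherjee and Sahoo \cite{CDMS} asked whether it is bounded.

\medskip
\noindent\textbf{Question.} (a) Is there an absolute constant $c$ with $\operatorname{bend}_p(G)\le\operatorname{bend}(G)+c$ for every string graph $G$? (b) Is there an absolute constant $c$ with $\operatorname{bend}_p(G)\le c\cdot\max(\operatorname{bend}(G),1)$ for every string graph $G$?
\medskip

The smallest case already shows that degenerate contacts help.

\begin{example}\label{ex:clique}
In a proper $B_0$-VPG representation every path is one segment and parallel segments are disjoint, so the graph is bipartite. On the other hand $n$ overlapping segments on one line represent $K_n$. Thus $\operatorname{bend}(K_n)=0$, while $\operatorname{bend}_p(K_n)\ge1$ for $n\ge3$. One bend suffices: for $1\le i\le n$ let $P_i$ go from $(i,0)$ up to $(i,i)$ and then right to $(n+1,i)$. For $i<j$ the paths $P_i$ and $P_j$ meet only at $(j,i)$, where the vertical segment of $P_j$ crosses the horizontal segment of $P_i$. So $\operatorname{bend}_p(K_n)=1$ for $n\ge 3$. Since $\operatorname{bend}(K_3)=0<\operatorname{bend}_p(K_3)$, the maximum in part (b) of the question cannot be omitted; equivalently, one has to restrict (b) to graphs of bend number at least $1$.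
\end{example}

It is not evident that the difference should be bounded. The obvious way to repair one degenerate contact is to give one of the two paths a small detour that crosses the other. This costs bends for each contact, and the number of contacts on one path is not bounded in terms of $k$. Example~\ref{ex:clique} points the other way: there a single new bend per path repairs all $\binom n2$ contacts, because the new vertical segment of $P_j$ crosses all lower paths at once. The same happens in general. A segment in the middle of a path already has a perpendicular segment attached at each end, and these can be made to do the crossing at no cost; only the two free ends of a path need a new bend.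

\begin{theorem}\label{thm:upper}
For every string graph $G$, $\operatorname{bend}_p(G)\le\operatorname{bend}(G)+2$. If $\operatorname{bend}(G)=0$, then $\operatorname{bend}_p(G)\le1$.
\end{theorem}

\begin{theorem}\label{thm:lower}
For every $k\ge1$ there is a graph $G_k$ with $\operatorname{bend}(G_k)=k$ and $\operatorname{bend}_p(G_k)=k+2$. Also $\operatorname{bend}(K_3)=0$ and $\operatorname{bend}_p(K_3)=1$.
\end{theorem}

\begin{corollary}\label{cor:answer}
Both parts of the question have a positive answer. For every string graph $G$,
\[
\operatorname{bend}_p(G)\le\operatorname{bend}(G)+2
\qquad\text{and}\qquad
\operatorname{bend}_p(G)\le3\max(\operatorname{bend}(G),1),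
\]
and the constants $2$ and $3$ are the least possible. More precisely, $\max\{\operatorname{bend}_p(G):\operatorname{bend}(G)=k\}$ equals $k+2$ for each $k\ge1$ and equals $1$ for $k=0$.
\end{corollary}

\begin{proof}
The last sentence combines Theorems~\ref{thm:upper} and~\ref{thm:lower}, and it gives the additive bound and its sharpness. For the multiplicative bound, $k+2\le3k$ when $k\ge1$, and $1\le 3$ when $k=0$. The graph $G_1$, with values $1$ and $3$, shows that $3$ cannot be lowered.
\end{proof}

Theorem~\ref{thm:upper} is proved in Section~\ref{sec:upper} by a perturbation argument whose core is a linear order on the segments that lie on a common line. The statement on $K_3$ in Theorem~\ref{thm:lower} is contained in Example~\ref{ex:clique}. The graphs $G_k$ are constructed in Section~\ref{sec:construction}, and Section~\ref{sec:lower} shows that they have no proper representation with $k+1$ bends.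

\section{Turning contacts into crossings}\label{sec:upper}

\subsection{A criterion for properness and a scale}

A representation in sufficiently general position is proper. The task is therefore to move a given representation into general position without losing an adjacency.

\begin{lemma}\label{lem:generic}
A representation is proper if
\begin{enumerate}
\item[(G1)] no two distinct segments lie on a common line, and
\item[(G2)] no endpoint of a path lies on another path.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $z$ be a common point of two distinct paths $P$ and $Q$, on a segment $s$ of $P$ and a segment $t$ of $Q$. Parallel segments through $z$ would be collinear, so by (G1) $s$ and $t$ are perpendicular. Suppose that $z$ is an end of $s$. By (G2) it is not an endpoint of $P$, so it is a bend, and a segment $t'$ of $P$ perpendicular to $s$ is attached there. Then $t$ and $t'$ are distinct parallel segments through $z$, contrary to (G1). Hence $z$ is interior to $s$, and by symmetry interior to $t$.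
\end{proof}

In Subsections~\ref{sub:zero} and~\ref{sub:hooks} we modify a given representation on a small scale, fixed as follows. The \emph{old abscissae} and \emph{old ordinates} are the coordinates $x(p)$, $y(p)$ of the bends and endpoints $p$ of the given paths. Let $\delta>0$ be smaller than every nonzero difference of two old abscissae or of two old ordinates, and smaller than the distance between any two disjoint segments (of the same path or of different paths). In particular every segment is longer than $\delta$. Put $\varepsilon=\delta/10$, and choose pairwise distinct numbers $\eta_p\in(0,\varepsilon)$, one for each end $p$ of each path; ends of different paths get different numbers even if they are the same point of the plane. Every new coordinate will be an old one plus an \emph{offset} of absolute value at most $\varepsilon$. Since $2\varepsilon<\delta$, coincidences of new coordinates are decided by the offsets: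
\begin{enumerate}
\item[(O)] if $x,x'$ are old abscissae, $|a|,|a'|\le\varepsilon$ and $x+a=x'+a'$, then $x=x'$ and $a=a'$; the same holds for ordinates.
\end{enumerate}

\subsection{Paths without bends}\label{sub:zero}

The method is visible when every path is a single segment. Collinear segments must be moved to different lines, and this destroys their contacts. As in Example~\ref{ex:clique}, we give each horizontal segment a short \emph{hook} that goes down from its left end, and we place a segment higher the farther to the right it starts. Of two overlapping segments, the one that starts farther to the right is then higher, and its hook comes down through the other.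

\begin{proposition}\label{prop:zero}
If $\operatorname{bend}(G)=0$, then $\operatorname{bend}_p(G)\le1$.
\end{proposition}

\begin{proof}
Take a $B_0$-VPG representation and the numbers $\delta,\varepsilon,\eta_p$ above, and let $\eta_{\min}$ be the least $\eta_p$. For a horizontal segment $h$ at height $y$ with left end $p$ and right end $q$, put $l(h)=x(p)-\eta_p$ and $r(h)=x(q)+\eta_q$. By (O) the numbers $l(h)$ are pairwise distinct. Choose shifts $\rho(h)$ with $|\rho(h)|<\eta_{\min}$ that are strictly increasing in $l(h)$ on each horizontal line, and replace $h$ by the one-bend path
\[
(l(h),\,y-\varepsilon)\ \to\ (l(h),\,y+\rho(h))\ \to\ (r(h),\,y+\rho(h)).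
\]
Its vertical segment is the hook of $h$. Vertical segments $v$ are treated in the same way with the two coordinates exchanged: $v$ is extended at both ends, shifted horizontally by $\rho(v)$, where $\rho$ is strictly increasing in the extended bottom end on each vertical line, and it receives a horizontal hook at the bottom whose free end has abscissa $x(v)-\varepsilon$. The construction is symmetric under exchange of the coordinates, so it suffices to verify one of each pair of symmetric statements.

\emph{Non-adjacent vertices.} Every point of a new path is within $2\varepsilon$ of the old segment. Disjoint segments were more than $10\varepsilon$ apart, so their new paths are disjoint.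

\emph{Adjacent vertices.} Let a horizontal $h$ and a vertical $v$ meet at $(x,y)$. Then $x$ is at distance at least $\eta_{\min}$ from $l(h)$ and from $r(h)$, so $l(h)<x+\rho(v)<r(h)$. By symmetry $y+\rho(h)$ lies between the ends of the extended $v$. So the shifted segments meet at $(x+\rho(v),y+\rho(h))$. Next let $h,h'$ be horizontal segments at height $y$ that meet, with $l(h)<l(h')$. The old left end of $h'$ is not to the right of the old right end of $h$, so $l(h)<l(h')<r(h)$. The hook of $h'$ has abscissa $l(h')$ and covers the ordinates from $y-\varepsilon$ to $y+\rho(h')$. Since $-\varepsilon<\rho(h)<\rho(h')$, it meets the shifted $h$.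

\emph{Properness.} The new vertical segments have abscissae with offsets $\rho(v)$ (shifted segments) or $-\eta_p$ (hooks). Segments $v$ on one old line have distinct shifts, the $\eta_p$ are distinct, and $|\rho(v)|<\eta_{\min}$. So by (O) the abscissae of vertical segments are pairwise distinct. With the symmetric statement this is (G1). An endpoint of a new path that is an end of a horizontal segment lies on no other horizontal segment by (G1). Its abscissa has offset $+\eta_q$ or $-\varepsilon$, which is neither a $\rho(v)$ nor a $-\eta_p$, so by (O) it lies on no vertical segment. With the symmetric statement this is (G2), and Lemma~\ref{lem:generic} applies.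
\end{proof}

\subsection{Hooks at both ends}\label{sub:hooks}

For paths with bends we can no longer choose where the perpendicular segments are attached or in which direction they point: at a bend this is dictated by the path. One perpendicular segment per segment is then not enough.

\begin{example}\label{ex:headon}
Let $P$ contain the segment $[0,2]\times\{0\}$ with a bend at $(0,0)$ and an endpoint at $(2,0)$, let $Q$ contain $[1,3]\times\{0\}$ with an endpoint at $(1,0)$ and a bend at $(3,0)$, and let $P\cap Q=[1,2]\times\{0\}$. No vertical segment is attached over $[1,2]$, so moving the two segments slightly to different heights separates $P$ from $Q$, whichever is put on top.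
\end{example}

We therefore attach a hook at each end of each path, so that every original segment has a bend at both ends. This is the only step that costs bends. The hooks must not create degenerate contacts of the kind they are meant to remove, which leads to the following definition.

\begin{definition}\label{def:hooked}
A representation is \emph{hooked} if every path has at least three segments and, calling the first and the last segment of each path its \emph{hooks} and all other segments \emph{main},
\begin{enumerate}
\item[(H1)] no hook is collinear with any other segment, and
\item[(H2)] an endpoint of a path lies on no segment other than its own hook.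
\end{enumerate}
\end{definition}

Both ends of a main segment are bends. The endpoints of the paths are the \emph{free ends} of the hooks.

\begin{lemma}\label{lem:hooks}
If $G$ has a $B_k$-VPG representation, then $G$ has a hooked $B_{k+2}$-VPG representation.
\end{lemma}

\begin{proof}
Take $\delta,\varepsilon,\eta_p$ for the given representation. At every end $p$ of every path, extend the end segment outward by $\eta_p$ and attach a perpendicular hook of length $\varepsilon$, pointing upward if the end segment is horizontal and to the right if it is vertical. Each path gains two bends, and the part added at $p$ lies within $2\varepsilon$ of $p$.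

The paths stay simple. The added part meets the old end segment only in $p$. The segment following the end segment is perpendicular to it at its other end, hence at distance more than $\delta$ from $p$. Every other segment of the path is disjoint from the end segment, hence also at distance more than $\delta$ from $p$. The other endpoint of the path differs from $p$ in some coordinate by more than $\delta$, so the two added parts are disjoint. Disjoint paths were more than $10\varepsilon$ apart and stay disjoint, and intersecting paths still intersect because nothing was removed.

For (H1), a vertical hook at $p$ has abscissa $x(p)\pm\eta_p$. The other vertical segments have abscissae with offset $0$ or $\pm\eta_q$ for an end $q\ne p$. These offsets differ from $\pm\eta_p$, so (O) applies. For (H2), the free end of a vertical hook at $p$ lies on no other vertical segment by (H1). Its ordinate is $y(p)+\varepsilon$, while horizontal segments have ordinates with offset $0$ or $\pm\eta_q$, and $\eta_q<\varepsilon$; so by (O) it lies on no horizontal segment. For horizontal hooks exchange the coordinates.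
\end{proof}

\subsection{An order on each line}

Consider a hooked representation and two main horizontal segments that overlap on a line. If we move $h$ slightly below $h'$, the contact survives when a vertical segment goes up from an end of $h$ that lies under $h'$, or goes down from an end of $h'$ that lies over $h$. The difficulty is that the choices for all pairs on the line must come from one linear order of heights.

At each end of a main horizontal segment the attached vertical segment goes up ($\mathsf U$) or down ($\mathsf D$); we speak of $\mathsf U$-ends and $\mathsf D$-ends. The \emph{type} of the segment is one of $\mathsf{UU},\mathsf{UD},\mathsf{DU},\mathsf{DD}$, listing the left end first. Small cases dictate the order within each type. For two segments of type $\mathsf{UU}$ over $[0,3]$ and $[1,2]$, only the ends of the short one lie in the overlap, and they point up, so the short one must be lower. For type $\mathsf{DD}$ it must be higher. For two segments of type $\mathsf{UD}$ over $[0,2]$ and $[1,3]$, the overlap contains the $\mathsf D$-end of the first and the $\mathsf U$-end of the second, so the second must be lower. For type $\mathsf{DU}$ it must be higher.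

Accordingly, on each horizontal line we order the main segments totally by a relation $\prec$ (``lower than''): first all segments of type $\mathsf{UU}$, by increasing length; then those of type $\mathsf{UD}$, by decreasing left end; then those of type $\mathsf{DU}$, by increasing left end; and last those of type $\mathsf{DD}$, by decreasing length. Ties are broken arbitrarily.

\begin{lemma}\label{lem:order}
Let $h\prec h'$ be main segments on one horizontal line, over intervals $[l,r]$ and $[l',r']$ that intersect. Then
\begin{enumerate}
\item[(E1)] some $\mathsf U$-end of $h$ has abscissa in $[l',r']$, or
\item[(E2)] some $\mathsf D$-end of $h'$ has abscissa in $[l,r]$.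
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose $h$ has type $\mathsf{UU}$. If $l$ or $r$ lies in $[l',r']$, then (E1) holds. Otherwise, since the intervals intersect, $l<l'<r'<r$. Then $h'$ is shorter than $h$ and comes later in the order, so it is not of type $\mathsf{UU}$. It has a $\mathsf D$-end, and both its ends lie in $[l,r]$, which gives (E2).

Suppose $h'$ has type $\mathsf{DD}$. If $l'$ or $r'$ lies in $[l,r]$, then (E2) holds. Otherwise $l'<l<r<r'$. Then $h$ is shorter than $h'$ and comes earlier in the order, so it is not of type $\mathsf{DD}$. It has a $\mathsf U$-end, and both its ends lie in $[l',r']$, which gives (E1).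

If $h'$ has type $\mathsf{UU}$ then so has $h$, and if $h$ has type $\mathsf{DD}$ then so has $h'$. So there remain the pairs of types $(\mathsf{UD},\mathsf{UD})$, $(\mathsf{DU},\mathsf{DU})$ and $(\mathsf{UD},\mathsf{DU})$. The larger of the two left ends lies in both intervals. For $(\mathsf{UD},\mathsf{UD})$ the order gives $l\ge l'$, so $l\in[l',r']$, and the left end of $h$ is a $\mathsf U$-end: (E1). For $(\mathsf{DU},\mathsf{DU})$ the order gives $l\le l'$, so $l'\in[l,r]$, and the left end of $h'$ is a $\mathsf D$-end: (E2). For $(\mathsf{UD},\mathsf{DU})$ the left end of $h$ is a $\mathsf U$-end and the left end of $h'$ is a $\mathsf D$-end, so (E1) holds if $l\ge l'$ and (E2) holds if $l<l'$.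
\end{proof}

\subsection{Separating the lines}

We now separate the horizontal segments, leaving all abscissae fixed. The point of keeping the representation hooked is that the step can then be repeated in the other direction.

\begin{lemma}\label{lem:separate}
Every hooked representation of $G$ can be changed into a hooked representation of $G$ in which each path has the same number of bends, each vertical segment has the same abscissa, and the horizontal segments have pairwise distinct ordinates.
\end{lemma}

\begin{proof}
Let $\lambda>0$ be smaller than every nonzero difference of ordinates of bends and endpoints, the distance between any two disjoint segments, and the distance from each free end to every segment other than its hook; the last distances are positive by (H2). Every vertical segment is longer than $\lambda$. Move every main horizontal segment $h$ from height $y(h)$ to height $y(h)+\rho(h)$, where $|\rho(h)|<\lambda/4$ and $\rho$ is strictly increasing along $\prec$ on each line. Horizontal hooks and free ends stay where they are, no abscissa changes, and vertical segments are lengthened or shortened so as to stay attached.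

Each end of each segment moves vertically by less than $\lambda/4$. So vertical segments keep a positive length and their direction, every point of a new segment is within $\lambda/4$ of the old segment, and disjoint segments stay disjoint. Hence paths stay simple with the same number of bends, disjoint paths stay disjoint, and (H2) persists. The horizontal segments now have distinct ordinates: main segments from one line because $\rho$ is strictly increasing, and segments from different lines because these lines were more than $\lambda$ apart; by (H1), a horizontal hook was alone on its line. This gives (H1) for horizontal hooks, and for vertical hooks it persists because abscissae are unchanged.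

It remains to show that paths $P\ne Q$ that met before the move still meet. Let $z$ be a common point before the move, on a segment $s$ of $P$ and a segment $t$ of $Q$.

\emph{Both horizontal.} They lie on one line, at height $y$ say, so both are main by (H1). We may assume $s\prec t$ and apply Lemma~\ref{lem:order}. If (E1) holds, a vertical segment $w$ of $P$ goes up from an end of $s$ whose abscissa lies in the interval of $t$. After the move the lower end of $w$ has height $y+\rho(s)<y+\rho(t)$, and its upper end has height more than $y+\lambda-\lambda/4>y+\rho(t)$. So $w$ meets $t$. If (E2) holds, a vertical segment $w$ of $Q$ goes down from an end of $t$ whose abscissa lies in the interval of $s$; after the move its upper end has height $y+\rho(t)>y+\rho(s)$ and its lower end has height less than $y-\lambda+\lambda/4<y+\rho(s)$, so $w$ meets $s$.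

\emph{One horizontal, one vertical.} Say $s$ is horizontal and $t$ vertical. If $z$ is interior to $t$, the height of $s$ differed by more than $\lambda$ from the heights of both ends of $t$. It remains strictly between them, and abscissae are unchanged, so $s$ and $t$ still meet. If $z$ is an end of $t$, then it is not a free end by (H2), since it lies on $s$. So a horizontal segment $t'$ of $Q$ is attached at $z$, and the first case applies to $s$ and $t'$.

\emph{Both vertical.} They are collinear, so both are main by (H1). If they overlap in a segment of positive length, that segment is longer than $\lambda$ and each of its ends moves by less than $\lambda/4$, so an overlap persists. If they share only $z$, then $z$ is an end of both, hence a bend of both paths. Horizontal segments of $P$ and of $Q$ end at $z$, and the first case applies to them.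
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $k=\operatorname{bend}(G)$. By Lemma~\ref{lem:hooks}, $G$ has a hooked $B_{k+2}$-VPG representation. Apply Lemma~\ref{lem:separate}, and then apply it again with the two axes exchanged. The second application makes the abscissae of vertical segments pairwise distinct and does not change the ordinates of horizontal segments, which the first application made pairwise distinct. So (G1) holds, and (G2) follows from (H2). By Lemma~\ref{lem:generic} the representation is proper, and $\operatorname{bend}_p(G)\le k+2$. The second statement is Proposition~\ref{prop:zero}.
\end{proof}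

\section{The graphs $G_k$}\label{sec:construction}

\subsection{Eight paths and seven rooms}\label{sub:eight}

Example~\ref{ex:headon} suggests which contacts are expensive: two paths that meet only along parallel end segments. To turn such a contact into a crossing, one of the two paths has to make a turn near that end. Suppose that each path is forced to spend $k$ bends along its course and has $k+1$ at its disposal. Then it has one spare bend and can turn at only one of its two ends. We want a configuration in which more turns are required than can be supplied.

The configuration consists of eight paths $a_0,a_1,b_0,b_1,a_0',a_1',b_0',b_1'$ whose endpoints are seven points called \emph{rooms}: $a_0$ joins $R_0$ to $R_a$, $a_1$ joins $R_a$ to $R_1$, $b_1$ joins $R_1$ to $R_b$, $b_0$ joins $R_b$ to $R_0$, and the primed paths join $R_0,R_a',R_1',R_b'$ in the same pattern. Thus the paths form two cycles of length four through $R_0$. The \emph{required pairs} are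
\[
\{a_0,a_1\}\text{ at }R_a,\qquad \{a_1,b_1\}\text{ at }R_1,\qquad \{b_0,b_1\}\text{ at }R_b,
\]
the three primed pairs at $R_a',R_1',R_b'$, and the four pairs $\{Q,Q'\}$ at $R_0$ with $Q\in\{a_0,b_0\}$ and $Q'\in\{a_0',b_0'\}$. Each end of each path is the room of a required pair containing that path. Figure~\ref{fig:eight} shows the case $k=1$: every path is an L-shape, and the two paths of a required pair arrive in their room head-on along a common line and have no other common point.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\draw[step=1,gray!25,very thin] (-7,-1) grid (7,5);
\draw[very thick] (-6,2)--(-6,0)--(0,0)--(6,0)--(6,2);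
\draw[very thick,dashed] (-2,2)--(-2,0.18)--(2,0.18)--(2,2);
\draw[very thick,dashed] (-6,2)--(-6,4)--(-4,4);
\draw[very thick,dashed] (6,2)--(6,4)--(4,4);
\draw[very thick] (-2,2)--(-2,4)--(-4,4);
\draw[very thick] (2,2)--(2,4)--(4,4);
\fill (0,0.09) circle (0.2) node[below=3pt] {$R_0$};
\fill (-6,2) circle (0.17) node[left] {$R_a$};
\fill (-2,2) circle (0.17) node[right] {$R_b$};
\fill (-4,4) circle (0.17) node[above] {$R_1$};
\fill (6,2) circle (0.17) node[right] {$R_a'$};
\fill (2,2) circle (0.17) node[left] {$R_b'$};
\fill (4,4) circle (0.17) node[above] {$R_1'$};
\node[below] at (-4,0) {$a_0$}; \node[below] at (4,0) {$a_0'$};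
\node[left] at (-2,1) {$b_0$}; \node[right] at (2,1) {$b_0'$};
\node[right] at (-6,3.2) {$a_1$}; \node[left] at (6,3.2) {$a_1'$};
\node[left] at (-2,3.2) {$b_1$}; \node[right] at (2,3.2) {$b_1'$};
\end{tikzpicture}
\caption{The eight one-bend paths for $k=1$. Each path joins two rooms (dots). At $R_0$ the paths $a_0,b_0$ arrive from the left and $a_0',b_0'$ from the right; at every other room two paths arrive head-on. The horizontal segments of $b_0$ and $b_0'$ lie on those of $a_0$ and $a_0'$ and are drawn slightly raised.}
\label{fig:eight}
\end{figure}

Record by a pair $(Q,R)$ that the path $Q$ turns in the room $R$. The following lemma says that one turn per path cannot serve all required pairs.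

\begin{lemma}\label{lem:count}
There is no set $T$ of pairs $(Q,R)$, with $Q$ one of the eight paths and $R$ a room, such that
\begin{enumerate}
\item[(i)] each path occurs in at most one pair of $T$, and
\item[(ii)] for each required pair $\{Q,Q'\}$ at a room $R$, $(Q,R)\in T$ or $(Q',R)\in T$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $(Q,R_0)\notin T$ for some $Q\in\{a_0,b_0\}$ and $(Q',R_0)\notin T$ for some $Q'\in\{a_0',b_0'\}$, then (ii) fails for $\{Q,Q'\}$. So, exchanging primed and unprimed names if necessary, $T$ contains $(a_0,R_0)$ and $(b_0,R_0)$. By (ii) at $R_a$, $R_1$ and $R_b$, the set $T$ contains three more pairs whose paths are among $a_0,a_1,b_0,b_1$. These are five pairs on four paths, contrary to (i).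
\end{proof}

A single cycle with one required pair in each room would not do: let each path turn in the next room around the cycle. The second cycle serves to make $R_0$ consume two turns from the same cycle.

We now realize the pattern for every $k\ge1$; fix such a $k$ for the rest of the paper. A \emph{lattice path} is a path whose endpoints and bends are integer points, and its \emph{lattice points} are the integer points on it. We write $\mathsf U2$, $\mathsf L6$, and so on for ``go up by $2$'', ``go left by $6$''. The two end segments of a path with exactly $k$ bends are perpendicular for odd $k$ and parallel for even $k$, so the two parities need different pictures.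

\medskip
\noindent\emph{The case $k$ odd.} Let $n=(k+1)/2$, $R_0=(0,0)$, $R_a=(-6n,2n)$, $R_b=(-2n,2n)$, $R_1=(-4n,4n)$.
\begin{itemize}
\item $a_0$ starts at $R_a$, repeats $(\mathsf D2,\mathsf R6)$ $n$ times, and ends at $R_0$.
\item $b_0$ starts at $R_b$, repeats $(\mathsf D2,\mathsf R2)$ $n$ times, and ends at $R_0$.
\item $a_1$ starts at $R_a$, repeats $(\mathsf U2,\mathsf R2)$ $n$ times, and ends at $R_1$.
\item $b_1$ starts at $R_b$, repeats $(\mathsf U2,\mathsf L2)$ $n$ times, and ends at $R_1$.
\item Primed paths and rooms are the images under $(x,y)\mapsto(-x,y)$.
\end{itemize}
Each path has $2n=k+1$ segments and is monotone in both coordinates, hence simple. For $k=1$ this is Figure~\ref{fig:eight}.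

\medskip
\noindent\emph{The case $k$ even.} Let $u=k/2$, $R_0=(0,0)$, $R_a=(-2u,2u+2)$, $R_1=(-4u,4u+4)$, $R_b=(-6u,6u+6)$.
\begin{itemize}
\item $a_0$ from $R_0$ to $R_a$, $a_1$ from $R_a$ to $R_1$, and $b_1$ from $R_1$ to $R_b$ each go $\mathsf U2$ and then repeat $(\mathsf L2,\mathsf U2)$ $u$ times. Each has $2u+1=k+1$ segments and is monotone.
\item $b_0$ starts at $R_0$, goes $\mathsf U(6u+8)$, $\mathsf L6$, repeats $(\mathsf U2,\mathsf L6)$ $u-1$ times, and goes $\mathsf D(2u)$. It ends at $(-6u,\;6u+8+2(u-1)-2u)=R_b$ and has $2+2(u-1)+1=k+1$ segments. It is simple: without its last segment it is monotone and meets the line $x=-6u$ only in its final point, and the last segment lies on that line.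
\item Primed paths and rooms are the images under $(x,y)\mapsto(x,-y)$.
\end{itemize}

In both cases every segment has length at least $2$, so it has a lattice point in its interior.

\begin{lemma}\label{lem:rooms}
For each required pair at a room $R$, both paths end at $R$, their end segments at $R$ are parallel, and $R$ is their only common point.
\end{lemma}

\begin{proof}
By reflection it suffices to treat the rooms $R_a,R_b,R_1,R_0$. In all cases but one we name a line through $R$, perpendicular to both end segments, such that the two paths lie on opposite sides of it and each meets it only in $R$.

Let $k$ be odd. The end segments are vertical at $R_a$ and $R_b$ and horizontal at $R_1$ and $R_0$. The paths $a_0,b_0$ start by leaving the line $y=2n$ downward and never go up; $a_1,b_1$ start by leaving it upward and never go down. This settles $R_a$ and $R_b$. The path $a_1$ never goes left and reaches the line $x=-4n$ only at the end of its last segment; $b_1$ never goes right and does the same. This settles $R_1$. The paths $a_0,b_0$ never go left and reach the line $x=0$ only at the end of their last segments, and $a_0',b_0'$ are their mirror images in this line. This settles $R_0$.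

Let $k$ be even. All end segments are vertical. The paths $a_0,a_1,b_1$ never go down and begin and end with an upward segment, so the line $y=2u+2$ works at $R_a$ and the line $y=4u+4$ at $R_1$. The paths $a_0,b_0$ lie in $y\ge0$ and meet the line $y=0$ only in $R_0$, and $a_0',b_0'$ are their mirror images in it. At $R_b$, the path $b_1$ lies in the region $y\le6u+6$, $x\le-4u$, while the points of $b_0$ with $y\le6u+6$ are $R_b$ and points of its first segment, on which $x=0$.
\end{proof}

\begin{remark}
For $k=0$ the pattern cannot be realized, in accordance with Proposition~\ref{prop:zero}. The segments $a_0,a_1,b_1,b_0$ would continue one another in the same direction along one line at $R_a$, $R_1$ and $R_b$, so $b_0$ could not return to $R_0$.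
\end{remark}

All coordinates have absolute value at most $4k+6$: the largest is $6n=3k+3$ for odd $k$ and $6u+8+2(u-1)=4k+6$ for even $k$. Put $d=4k+8$. The eight paths lie in the \emph{box} $[-d,d]^2$, at distance at least $2$ from its boundary.

\subsection{Walls, lines and copies}

An arbitrary representation of the intersection graph of the eight paths need not resemble Figure~\ref{fig:eight}. We add vertices that force the resemblance. A \emph{wall}, a subdivided grid, divides the plane into cells and forces each path to run through the same cells as in the picture. Long horizontal and vertical \emph{lines} through the cells force directions: in a proper representation, a path that meets a horizontal segment is vertical at that point. The lines have bends to spend as well, so we take so many \emph{copies} of the eight paths that in some copy no line bends.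

Let $N=2(2d+1)(k+1)+1$ and $M=(2d+1)(N+1)$. We use the following paths.
\begin{itemize}
\item \emph{Copies.} For $1\le p,q\le N$, the eight paths translated by $((2d+1)p,(2d+1)q)$. The translated boxes are pairwise disjoint and lie in $[d+1,M-d-1]^2$.
\item \emph{Lines.} For $0\le i,j\le M$, the segment $h_j$ from $(0,j)$ to $(M,j)$ and the segment $v_i$ from $(i,0)$ to $(i,M)$.
\item \emph{Wall segments.} Let $W$ be the $(M+2)\times(M+2)$ grid graph with vertices $(i-\frac12,j-\frac12)$, $0\le i,j\le M+1$. Subdivide each edge $e$ by three vertices $e^-,e^0,e^+$, in this order, and represent the subdivided grid by segments (Figure~\ref{fig:wall}). The vertex $(x,y)$ of $W$ is the segment $[x-\frac18,x+\frac18]\times\{y\}$. For the horizontal edge from $(x,y)$ to $(x+1,y)$ take the intervals $[x+\frac18,x+\frac14]$, $[x+\frac14,x+\frac34]$, $[x+\frac34,x+\frac78]$ at height $y$. For the vertical edge from $(x,y)$ to $(x,y+1)$ with $y=j-\frac12$ take the intervals $[y,y+\frac14]$, $[y+\frac14,y+\frac34]$, $[y+\frac34,y+1]$ at abscissa $x+(-1)^j/16$.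
\end{itemize}
Let $G_k$ be the intersection graph of all these paths. Each has at most $k$ bends, so $\operatorname{bend}(G_k)\le k$. We name the vertices of $G_k$ after the paths.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.6]
\draw[thin,dashed] (-0.85,0)--(0.85,0) node[right] {$h_j$};
\draw[thin,dashed] (0,-0.85)--(0,0.85) node[above] {$v_i$};
\draw[line width=2.4pt] (-0.625,-0.5)--(-0.375,-0.5) (0.375,-0.5)--(0.625,-0.5) (-0.625,0.5)--(-0.375,0.5) (0.375,0.5)--(0.625,0.5);
\draw[thick] (-0.25,-0.5)--(0.25,-0.5) (-0.25,0.5)--(0.25,0.5) (-0.4375,-0.25)--(-0.4375,0.25) (0.5625,-0.25)--(0.5625,0.25);
\draw[line width=1.8pt,gray!60] (-0.375,-0.5)--(-0.25,-0.5) (0.25,-0.5)--(0.375,-0.5) (-0.375,0.5)--(-0.25,0.5) (0.25,0.5)--(0.375,0.5) (-0.4375,-0.5)--(-0.4375,-0.25) (-0.4375,0.25)--(-0.4375,0.5) (0.5625,-0.5)--(0.5625,-0.25) (0.5625,0.25)--(0.5625,0.5);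
\draw[line width=1.8pt,gray!60] (-0.5625,0.5)--(-0.5625,0.75) (0.4375,0.5)--(0.4375,0.75) (-0.5625,-0.5)--(-0.5625,-0.75) (0.4375,-0.5)--(0.4375,-0.75) (-0.75,0.5)--(-0.625,0.5) (-0.75,-0.5)--(-0.625,-0.5) (0.625,0.5)--(0.75,0.5) (0.625,-0.5)--(0.75,-0.5);
\fill (0,0) circle (0.02) node[above right] {$(i,j)$};
\node[right] at (0.5625,0.13) {$e^0$};
\node[right] at (0.5625,0.36) {$e^+$};
\node[right] at (0.5625,-0.36) {$e^-$};
\end{tikzpicture}
\caption{The wall segments around the cell $(i,j)$, for even $j$. Heavy black segments are vertices of the grid $W$, gray segments are the subdividing vertices $e^\pm$, and thin black segments are the middle vertices $e^0$. A path along integer lines, such as $h_j$ or $v_i$ (dashed), meets only segments $e^0$.}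
\label{fig:wall}
\end{figure}

The wall segments represent exactly the subdivided grid. Consecutive segments along an edge share an endpoint. At a vertex $(x,y)$ of $W$, the four incident edges touch the vertex segment at the four different abscissae $x\pm\frac18$ and $x\pm\frac1{16}$ (the upward and the downward edge have opposite signs $(-1)^j$), so they do not meet one another.

A \emph{cell} is an integer point $c\in[0,M]^2$, and $C_c$ is the $4$-cycle of $W$ around it. An edge of $W$ lies in at most two of these cycles. Let $P$ be a lattice path in $[0,M]^2$ with successive lattice points $c_0,\dots,c_m$, and let $e_i$ be the edge common to $C_{c_{i-1}}$ and $C_{c_i}$; we say that $P$ \emph{crosses} $e_1,\dots,e_m$. The cells $c_i$ are distinct because $P$ is simple, and so are the edges $e_i$. No wall segment lies on an integer line, and the unit step from $c_{i-1}$ to $c_i$ meets the segments of the edge $e_i$ at the middle of $e_i^0$ and meets no other wall segment. So among the wall segments $P$ meets exactly $e_1^0,\dots,e_m^0$.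

\begin{proposition}\label{prop:main}
The graph $G_k$ has no proper $B_{k+1}$-VPG representation.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:lower}, given Proposition~\ref{prop:main}]
The proposition gives $\operatorname{bend}_p(G_k)\ge k+2$, and Theorem~\ref{thm:upper} gives $\operatorname{bend}_p(G_k)\le\operatorname{bend}(G_k)+2\le k+2$. So equality holds throughout: $\operatorname{bend}_p(G_k)=k+2$ and $\operatorname{bend}(G_k)=k$. The statement on $K_3$ is Example~\ref{ex:clique}.
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:lower}

Suppose that $\{\sigma_v\}$ is a proper representation of $G_k$ with at most $k+1$ bends per path. To distinguish the two representations, we call the $\sigma_v$ \emph{strings}. Subsections~\ref{sub:wall} and~\ref{sub:windows} are purely topological and use only the adjacencies of $G_k$. Properness and the bound on the bends enter in Subsections~\ref{sub:clean} and~\ref{sub:straight}.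

\subsection{Facts from the topology of the sphere}

We view the plane as a subset of the sphere $S^2$. An \emph{arc} is a homeomorphic image of $[0,1]$. We use four standard facts.
\begin{enumerate}
\item[(T1)] \emph{Moore's theorem.} The quotient of $S^2$ by an upper semicontinuous decomposition into non-separating continua (with more than one element) is homeomorphic to $S^2$. Upper semicontinuity means that every open set containing an element contains an open neighborhood of it that is a union of elements. This holds if only finitely many elements are not single points: remove from the open set those of them that differ from the given element. An arc does not separate $S^2$. So contracting each of finitely many pairwise disjoint arcs to a point yields again a sphere, and the quotient map is a homeomorphism off the arcs.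
\item[(T2)] \emph{Jordan curve theorem and Sch\"onflies theorem.} The complement of a simple closed curve $J$ in $S^2$ has two components, each with boundary $J$, and the union of either with $J$ is a closed disc with boundary circle $J$.
\item[(T3)] \emph{Theta curves.} If three arcs have the same two endpoints and are otherwise pairwise disjoint, the complement of their union has exactly three components, whose boundaries are the three simple closed curves formed by two of the arcs.
\item[(T4)] \emph{Crosscuts.} If $z_1,z_2,z_3,z_4$ are distinct points in this cyclic order on the boundary of a closed disc, every arc in the disc from $z_1$ to $z_3$ meets every arc in the disc from $z_2$ to $z_4$.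
\end{enumerate}

\subsection{The wall as a plane graph}\label{sub:wall}

We first extract from the wall strings a drawing of $W$. The strings $\sigma_x$ of the vertices $x$ of $W$ are pairwise disjoint arcs. For an edge $e=xy$ of $W$, with $e^-$ next to $x$, let $K_e=\sigma_{e^-}\cup\sigma_{e^0}\cup\sigma_{e^+}$. This is a connected union of finitely many segments that meets $\sigma_x$ and $\sigma_y$, so it contains an arc from a point of $\sigma_x$ to a point of $\sigma_y$. Cutting this arc at its last point in $\sigma_x$ and at the first point in $\sigma_y$ after that, we obtain an arc $\gamma_e\subset K_e$ that meets $\sigma_x\cup\sigma_y$ only in its endpoints. Write $\gamma_e^\circ$ for $\gamma_e$ without its endpoints. By the adjacencies of the subdivided grid, the sets $K_e$ are pairwise disjoint and $K_e$ meets no $\sigma_{x'}$ with $x'\ne x,y$. Moreover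
\begin{equation}\label{eq:middle}
\sigma_{e^0}\cap\gamma_e^\circ\ne\emptyset .
\end{equation}
Indeed, if $\gamma_e$ missed $\sigma_{e^0}$, it would lie in one of the disjoint closed sets $\sigma_{e^-}$, $\sigma_{e^+}$, and neither of these meets both $\sigma_x$ and $\sigma_y$. A common point of $\gamma_e$ and $\sigma_{e^0}$ is not an endpoint of $\gamma_e$ because $\sigma_{e^0}$ avoids $\sigma_x\cup\sigma_y$.

Contract each $\sigma_x$ to a point. By (T1) the result is a sphere, in which these points and the arcs $\gamma_e$ form a drawing of $W$ whose edges meet only in common ends. The strings of the $e^0$ and of the lattice paths of $G_k$ (lines and paths of copies) avoid the contracted arcs, so we identify them with their images. The words segment, bend, horizontal and vertical continue to refer to these strings in the plane. A \emph{face} is a component of the complement of the drawing; faces are open. Let $J_c$ be the simple closed curve that draws $C_c$.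

\begin{lemma}\label{lem:faces}
\begin{enumerate}
\item[(a)] For each cell $c$, one side $F_c$ of $J_c$ is a face with boundary $J_c$. The faces $F_c$ are pairwise disjoint.
\item[(b)] If $e$ lies in $C_c$ and $C_{c'}$ with $c\ne c'$, then $F_c\cup\gamma_e^\circ\cup F_{c'}$ is open and connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The graph $W-V(C_c)$ is connected. Indeed, $V(C_c)$ is the set of vertices that lie in one of two rows and in one of two columns of $W$. The other rows and columns are intact, each of these rows meets each of these columns, and every vertex outside $V(C_c)$ lies on one of them. So the drawing of $W-V(C_c)$ lies on one side of $J_c$. The cycle $C_c$ is induced, so every edge $f$ not in $C_c$ has an end outside $V(C_c)$, and $\gamma_f^\circ$ lies on the same side as that end. Hence the other side $F_c$ is disjoint from the drawing. It is open and connected, and its boundary $J_c$ lies in the drawing, so it is a face. Distinct cells give faces with distinct boundaries, hence distinct and therefore disjoint faces.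

(b) The cycles $C_c$ and $C_{c'}$ share only $e$ and its ends, so $J_c\cup J_{c'}$ is the union of the three arcs $\gamma_e$, $J_c\setminus\gamma_e^\circ$, $J_{c'}\setminus\gamma_e^\circ$ as in (T3). The faces $F_c$ and $F_{c'}$ are two of the three components of its complement, with boundaries $J_c$ and $J_{c'}$. The closure of the third is that component together with the last two arcs, and it misses $\gamma_e^\circ$. The complement of this closure is $F_c\cup\gamma_e^\circ\cup F_{c'}$, which is therefore open. It is connected because $\gamma_e^\circ$ lies in the closures of both faces.
\end{proof}

For a lattice path $P$ in $[0,M]^2$ with lattice points $c_0,\dots,c_m$ and crossed edges $e_1,\dots,e_m$, define the \emph{corridor}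
\[
\Omega_P=\bigcup_{i=0}^mF_{c_i}\cup\bigcup_{i=1}^m\gamma_{e_i}^\circ ,
\]
and let $X_P$ be the closed set consisting of all vertices of the drawing and all $\gamma_e$ with $e\notin\{e_1,\dots,e_m\}$. By Lemma~\ref{lem:faces}(b), $\Omega_P$ is open and connected. The set $S^2\setminus(X_P\cup\Omega_P)$ is a union of faces, hence open. Therefore
\begin{equation}\label{eq:component}
\Omega_P\text{ is a component of }S^2\setminus X_P .
\end{equation}

\begin{lemma}[Confinement]\label{lem:confine}
Let $P$ be a line or a path of a copy, with lattice points $c_0,\dots,c_m$ and crossed edges $e_1,\dots,e_m$.
\begin{enumerate}
\item[(a)] $\sigma_P\subset\Omega_P$, and $\sigma_P$ has a point in $F_{c_{i-1}}\cup\gamma_{e_i}^\circ\cup F_{c_i}$ for each $i$.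
\item[(b)] If $P'$ is another such path and $c$ is the only common lattice point of $P$ and $P'$, then $\sigma_P\cap\sigma_{P'}\subset F_c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The string $\sigma_{e_i^0}$ is connected, avoids all vertices and all $\gamma_e$ with $e\ne e_i$, and meets $\gamma_{e_i}^\circ$ by \eqref{eq:middle}. By \eqref{eq:component} for the unit step from $c_{i-1}$ to $c_i$, it lies in $F_{c_{i-1}}\cup\gamma_{e_i}^\circ\cup F_{c_i}$. Since $P$ is adjacent to $e_i^0$, the string $\sigma_P$ has a point in this set, hence in $\Omega_P$. Among the wall vertices of $G_k$, $P$ is adjacent only to $e_1^0,\dots,e_m^0$, so $\sigma_P$ avoids $X_P$. Now \eqref{eq:component} gives $\sigma_P\subset\Omega_P$.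

(b) An edge crossed by both paths would give two common lattice points, so $\Omega_P\cap\Omega_{P'}=F_c$.
\end{proof}

The proof of (a) is the reason for subdividing each edge three times: the string that $\sigma_P$ has to meet must avoid the vertex strings, since otherwise it could pass through a contracted vertex into a third face.

\subsection{Windows}\label{sub:windows}

The string $\sigma_P$ may wander back and forth in its corridor. To compare it with $P$ we select, in each cell, one passage from the entrance to the exit, in such a way that the passages occur in the right order.

Keep the notation of Lemma~\ref{lem:confine}. For $1\le i\le m$ put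
\[
\Omega_i^-=\bigcup_{t<i}F_{c_t}\cup\bigcup_{t<i}\gamma_{e_t}^\circ,
\qquad
\Omega_i^+=\bigcup_{t\ge i}F_{c_t}\cup\bigcup_{t>i}\gamma_{e_t}^\circ .
\]
These sets are disjoint, open by Lemma~\ref{lem:faces}(b), and their union is $\Omega_P\setminus\gamma_{e_i}^\circ$. So a connected subset of $\Omega_P$ that avoids $\gamma_{e_i}^\circ$ lies in one of them. For $1\le i<m$,
\begin{equation}\label{eq:nested}
\Omega_i^-\cup\gamma_{e_i}^\circ\subset\Omega_{i+1}^-,\qquad
\gamma_{e_{i+1}}^\circ\cup\Omega_{i+1}^+\subset\Omega_i^+,\qquad
\Omega_i^+\cap\Omega_{i+1}^-=F_{c_i}.
\end{equation}

\begin{lemma}[Windows]\label{lem:windows}
Let $1\le\mu<\nu\le m$, and let $\beta\colon[0,1]\to\sigma_P$ parametrize a subarc with $\beta(0)\in\Omega_\mu^-\cup\gamma_{e_\mu}^\circ$ and $\beta(1)\in\gamma_{e_\nu}^\circ\cup\Omega_\nu^+$. Then there are times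
\[
l_\mu<r_\mu\le l_{\mu+1}<r_{\mu+1}\le\dots\le l_{\nu-1}<r_{\nu-1}
\]
such that $\beta(l_i)\in\gamma_{e_i}^\circ$, $\beta(r_i)\in\gamma_{e_{i+1}}^\circ$ and $\beta(t)\in F_{c_i}$ for $l_i<t<r_i$.
\end{lemma}

The arc $\beta[l_i,r_i]$ is the \emph{window} of $\beta$ at $c_i$.

\begin{proof}
Since $\beta$ avoids the vertices, the set of times at which it lies in a given $\gamma_e^\circ$ is closed. Let $\mu\le i<\nu$. By \eqref{eq:nested}, $\beta(0)\in\Omega_{i+1}^-$ and $\beta(1)\in\gamma_{e_{i+1}}^\circ\cup\Omega_{i+1}^+$, so $\beta$ meets $\gamma_{e_{i+1}}^\circ$; let $r_i$ be the first such time. Again by \eqref{eq:nested}, $\beta(0)\in\Omega_i^-\cup\gamma_{e_i}^\circ$ and $\beta(r_i)\in\Omega_i^+$, so $\beta$ meets $\gamma_{e_i}^\circ$ before time $r_i$; let $l_i$ be the last such time. The connected set $\beta[0,r_i)$ avoids $\gamma_{e_{i+1}}^\circ$ and contains $\beta(0)$, so it lies in $\Omega_{i+1}^-$. The connected set $\beta(l_i,r_i]$ avoids $\gamma_{e_i}^\circ$ and contains $\beta(r_i)$, so it lies in $\Omega_i^+$. Hence $\beta(l_i,r_i)\subset F_{c_i}$. Finally $\beta(l_{i+1})\in\gamma_{e_{i+1}}^\circ$, so $l_{i+1}\ge r_i$ by the choice of $r_i$.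
\end{proof}

\begin{lemma}[Crossing]\label{lem:cross}
Let the cell $c$ be interior to a horizontal segment of $P$ and to a vertical segment of $P'$. Then a window of a subarc of $\sigma_P$ at $c$ and a window of a subarc of $\sigma_{P'}$ at $c$ have a common point in $F_c$.
\end{lemma}

\begin{proof}
By (T2), $F_c\cup J_c$ is a closed disc, and both windows are arcs in it. The first joins the interiors of the left and the right edge of $C_c$, the second those of the bottom and the top edge. These four edges alternate along $J_c$, so the windows meet by (T4). Their four endpoints are distinct and are their only points on $J_c$, so the common point lies in $F_c$.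
\end{proof}

\subsection{A clean copy}\label{sub:clean}

Next we find a copy in which the lines provide a system of directions. For the line $h_j$ we have $m=M$ and $c_i=(i,j)$. By Lemma~\ref{lem:confine}(a), $\sigma_{h_j}$ has a point in $F_{c_0}\cup\gamma_{e_1}^\circ\cup F_{c_1}=\Omega_2^-$ and a point in $F_{c_{M-1}}\cup\gamma_{e_M}^\circ\cup F_{c_M}=\Omega_{M-1}^+$. Lemma~\ref{lem:windows}, applied to the subarc between these points with $\mu=2$ and $\nu=M-1$, gives windows at the cells $(i,j)$ for $2\le i\le M-2$, in this order. Fix such windows for every $h_j$ and, symmetrically, for every $v_i$. For $2\le i,j\le M-2$ choose by Lemma~\ref{lem:cross} a point $\zeta(i,j)\in F_{(i,j)}$ common to the windows of $h_j$ and of $v_i$ at $(i,j)$. The points $\zeta(i,j)$ occur on $\sigma_{h_j}$ in the order of $i$ and on $\sigma_{v_i}$ in the order of $j$.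

Consider a copy with box $[x_1,x_2]\times[y_1,y_2]$; the box lies in $[2,M-2]^2$. For integers $y_1\le j\le y_2$, the \emph{portion} of $h_j$ in the copy is the subarc of $\sigma_{h_j}$ from $\zeta(x_1,j)$ to $\zeta(x_2,j)$. For $x_1\le i\le x_2$, the portion of $v_i$ is the subarc of $\sigma_{v_i}$ from $\zeta(i,y_1)$ to $\zeta(i,y_2)$. The copy is \emph{clean} if no portion contains a bend.

\begin{lemma}\label{lem:clean}
There is a clean copy. After rotating the representation $\{\sigma_v\}$ by $90^\circ$ if necessary, in this copy the portions of all $h_j$ are horizontal and the portions of all $v_i$ are vertical.
\end{lemma}

\begin{proof}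
The boxes met by a line $h_j$ have disjoint ranges of abscissae, so by the order of the points $\zeta(i,j)$ the portions of $h_j$ in different copies are disjoint; the same holds for $v_i$. Hence each bend of a line string lies in a portion of at most one copy. There are $N(2d+1)$ lines $h_j$ and $N(2d+1)$ lines $v_i$ that meet a box, and each of their strings has at most $k+1$ bends. So at most $2N(2d+1)(k+1)=N(N-1)$ of the $N^2$ copies are not clean.

In a clean copy each portion lies on a single segment of its string. The point $\zeta(i,j)$ lies in the portions of $h_j$ and of $v_i$. By properness it is interior to perpendicular segments of $\sigma_{h_j}$ and $\sigma_{v_i}$, and these are the only segments of the two strings through it, so they are the segments containing the portions. Thus the portion of every $h_j$ is perpendicular to the portion of every $v_i$. A rotation by $90^\circ$ preserves properness and the numbers of bends.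
\end{proof}

From now on we fix a clean copy oriented as in Lemma~\ref{lem:clean}, and the names $a_0,\dots,R_0,\dots$ refer to its paths and rooms.

\subsection{Counting bends}\label{sub:straight}

Let $Q$ be one of the eight paths, with lattice points $c_0,\dots,c_m$, crossed edges $e_1,\dots,e_m$ and segments $s_0,\dots,s_k$, all listed in the same direction. The next lemma says that each full passage of $\sigma_Q$ through the corridor repeats the sequence of directions of $Q$, and so costs $k$ bends.

\begin{lemma}\label{lem:trace}
Let $\beta$ be a subarc of $\sigma_Q$ from a point of $F_{c_0}\cup\gamma_{e_1}^\circ$ to a point of $\gamma_{e_m}^\circ\cup F_{c_m}$. Then $\beta$ contains points $\xi_0,\dots,\xi_k$ in this order, none an endpoint of $\beta$, such that $\xi_t$ is interior to a segment of $\sigma_Q$ parallel to $s_t$. In particular $\sigma_Q$ has a bend strictly between $\xi_t$ and $\xi_{t+1}$ for each $t$, and at least $k$ bends strictly between $\xi_0$ and $\xi_k$.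
\end{lemma}

\begin{proof}
Choose a lattice point $c_{i_t}$ interior to $s_t$; then $0<i_0<\dots<i_k<m$. Since $\Omega_1^-=F_{c_0}$ and $\Omega_m^+=F_{c_m}$, Lemma~\ref{lem:windows} with $\mu=1$, $\nu=m$ gives windows of $\beta$ at $c_1,\dots,c_{m-1}$. Suppose $s_t$ is vertical and $c_{i_t}=(i,j)$. By Lemma~\ref{lem:cross} the windows of $\beta$ and of $h_j$ at $(i,j)$ share a point $\xi_t\in F_{(i,j)}$. The window of $h_j$ at $(i,j)$ lies on $\sigma_{h_j}$ between $\zeta(i-1,j)$ and $\zeta(i+1,j)$. The cells $(i\pm1,j)$ lie in the box, because $Q$ keeps distance $2$ from its boundary. So $\xi_t$ lies in the portion of $h_j$, which is horizontal, and by properness $\xi_t$ is interior to a vertical segment of $\sigma_Q$. If $s_t$ is horizontal, use $v_i$ in place of $h_j$. Each $\xi_t$ is an inner point of the window at $c_{i_t}$, so the $\xi_t$ occur in the order of the windows. Since $s_t$ and $s_{t+1}$ are perpendicular, $\xi_t$ and $\xi_{t+1}$ are interior to different segments of $\sigma_Q$, and there is a bend between them.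
\end{proof}

The end cell $c_0$ is the room of a required pair $\{Q,Q'\}$. By Lemma~\ref{lem:rooms}, $Q$ and $Q'$ are adjacent and $c_0$ is their only common lattice point, so Lemma~\ref{lem:confine}(b) shows that $\sigma_Q$ meets $F_{c_0}$. For the same reason it meets $F_{c_m}$. We say that $Q$ is \emph{straight at $c_0$} if $\sigma_Q\cap F_{c_0}$ is contained in a single segment of $\sigma_Q$ parallel to $s_0$, and \emph{straight at $c_m$} if $\sigma_Q\cap F_{c_m}$ is contained in a single segment of $\sigma_Q$ parallel to $s_k$. ``Not straight at $R$'' is the precise form of ``turns in the room $R$''. The last two lemmas verify the two conditions of Lemma~\ref{lem:count}; the first is where the bound $k+1$ on the bends of $\sigma_Q$ is used.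

\begin{lemma}\label{lem:straight}
Each of the eight paths is straight at one of its two ends at least.
\end{lemma}

\begin{proof}
Parametrize $\sigma_Q$ by $[0,1]$, and let $T_0$ and $T_m$ be the sets of times spent in $F_{c_0}$ and in $F_{c_m}$. They are nonempty, disjoint and open in $[0,1]$. The expected case is that one end room is left for good before the other is entered; the string might, however, also visit one of them, then the other, and then return.

\emph{Case 1: $\sup T_0\le\inf T_m$ or $\sup T_m\le\inf T_0$.} Reversing the parametrization if necessary, assume that $\tau_0=\sup T_0$ and $\tau_m=\inf T_m$ satisfy $\tau_0\le\tau_m$. We have $\tau_0\notin T_0$: otherwise openness gives $\tau_0=1$, so $T_m\subset\{1\}\subset T_0$, which is impossible. So $\sigma_Q(\tau_0)$ lies on the boundary $J_{c_0}$ of $F_{c_0}$ and in $\Omega_Q$. The edge $e_t$ lies only in the cycles of $c_{t-1}$ and $c_t$, so $e_1$ is the only edge of $C_{c_0}$ crossed by $Q$, and $J_{c_0}\cap\Omega_Q=\gamma_{e_1}^\circ$. Thus $\sigma_Q(\tau_0)\in\gamma_{e_1}^\circ$. The mirror argument (if $\tau_m\in T_m$ then $\tau_m=0$ and $T_0\subset\{0\}\subset T_m$) gives $\sigma_Q(\tau_m)\in\gamma_{e_m}^\circ$. Since $e_1\ne e_m$, we get $\tau_0<\tau_m$. Apply Lemma~\ref{lem:trace} to $\sigma_Q[\tau_0,\tau_m]$.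 At least $k$ of the at most $k+1$ bends lie between $\xi_0$ and $\xi_k$, so there is no bend before $\xi_0$ or no bend after $\xi_k$. In the first case the part of $\sigma_Q$ up to $\xi_0$, which contains $\sigma_Q\cap F_{c_0}$, lies on the segment through $\xi_0$. This segment is parallel to $s_0$, so $Q$ is straight at $c_0$. In the second case the part after $\xi_k$, which contains $\sigma_Q\cap F_{c_m}$, lies on a segment parallel to $s_k$, and $Q$ is straight at $c_m$.

\emph{Case 2: $\sup T_0>\inf T_m$ and $\sup T_m>\inf T_0$.} There are times $t_m<t_0$ and $t_0'<t_m'$ with $t_0,t_0'\in T_0$ and $t_m,t_m'\in T_m$. If $t_0'<t_m$ consider $t_0'<t_m<t_0$, and otherwise $t_m<t_0'<t_m'$. So there are times $x<y<z$ with $x,z$ in one of the sets $T_0,T_m$ and $y$ in the other. Lemma~\ref{lem:trace} implies: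
\begin{enumerate}
\item[($*$)] strictly between a time in $T_0$ and a time in $T_m$, in either order, there are at least $k$ bends.
\end{enumerate}
Applied to $(x,y)$ and $(y,z)$, this gives $2k\le k+1$. Hence $k=1$, and $\sigma_Q$ has exactly two bends, at times $\theta_1\in(x,y)$ and $\theta_2\in(y,z)$. Listing the cells and segments of $Q$ in the opposite direction exchanges $T_0$ and $T_m$ and does not affect the statement, so we may assume $x,z\in T_0$ and $y\in T_m$. Let $y'\in T_m$ be arbitrary. If $y'<x$ or $y'>z$, then ($*$) gives a third bend, in $(y',x)$ or in $(z,y')$. So $x<y'<z$, and by ($*$) each of $(x,y')$ and $(y',z)$ contains a bend, which forces $\theta_1<y'<\theta_2$. Thus $\sigma_Q\cap F_{c_m}$ lies on the middle segment of $\sigma_Q$, between the two bends. Apply Lemma~\ref{lem:trace} to $\sigma_Q[x,y]$. Its only bend, at time $\theta_1$, lies between $\xi_0$ and $\xi_1$, so $\xi_1$ occurs at a time in $(\theta_1,y)$ and lies on the middle segment. That segment is therefore parallel to $s_1=s_k$, and $Q$ is straight at $c_m$.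
\end{proof}

\begin{lemma}\label{lem:pair}
The two paths $Q,Q'$ of a required pair at a room $R$ are not both straight at $R$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:rooms} and~\ref{lem:confine}(b), the strings $\sigma_Q$ and $\sigma_{Q'}$ have a common point $z$, and $z\in F_R$. If both paths are straight at $R$, then $z$ lies on a segment of $\sigma_Q$ parallel to the end segment of $Q$ at $R$ and on a segment of $\sigma_{Q'}$ parallel to the end segment of $Q'$ at $R$. These two segments are parallel by Lemma~\ref{lem:rooms}. By properness $z$ is a bend of neither string, so they are the only segments of the two strings through $z$; and by properness these must be perpendicular, a contradiction.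
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:main}]
Let $T$ be the set of pairs $(Q,R)$ such that $Q$ is a path of the clean copy, $R$ is an end of $Q$, and $Q$ is not straight at $R$. By Lemma~\ref{lem:straight} each path occurs in at most one pair of $T$, and by Lemma~\ref{lem:pair} each required pair $\{Q,Q'\}$ at $R$ has $(Q,R)\in T$ or $(Q',R)\in T$. This contradicts Lemma~\ref{lem:count}. Hence $G_k$ has no proper representation with at most $k+1$ bends per path, which completes the proof of Theorem~\ref{thm:lower}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CDMS}
Dibyayan Chakraborty, Sandip Das, Joydeep Mukherjee, Uma kant Sahoo,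
\emph{On bounds on bend number of split and cocomparability graphs},
arXiv:1804.06584 (2018).

\end{thebibliography}
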